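\title{Graph products of linear sofic groups}

\begin{abstract}
We prove that, over every field $\mathbb K$, a graph product of groups is $\mathbb K$-linear sofic if and only if all its vertex groups are; in particular, free products of $\mathbb K$-linear sofic groups are $\mathbb K$-linear sofic. The vertex groups act on tensor factors chosen so that adjacent vertices use disjoint factors, and for each reduced word we choose conjugators along which the word moves a positive proportion of basis vectors. We also show that the approximations $\varphi\colon G\to\mathrm{GL}_n(\mathbb K)$ of a $\mathbb K$-linear sofic group can be chosen with $\operatorname{rank}(\varphi(g)-\lambda)\ge(1-1/\operatorname{ord}(g)-\varepsilon)n$ for all scalars $\lambda$, and that this constant and the resulting uniform constant $\frac12$ are optimal.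
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Linear sofic groups}
Throughout, $\mathbb K$ is a field and $\overline{\mathbb K}$ is an algebraic closure of $\mathbb K$. For $A,B\in\mathrm{GL}_n(\mathbb K)$ put
\[
\rho(A,B)=\tfrac1n\operatorname{rank}(A-B).
\]
The matrices $A$ and $B$ agree on $\ker(A-B)$, which has dimension $(1-\rho(A,B))n$, so this \emph{normalized rank metric} measures the proportion of dimensions in which $A$ and $B$ differ. We write $I$ or $I_n$ for the identity matrix and $A-\lambda$ for $A-\lambda I$.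

\begin{definition}\label{def:sofic}
Let $G$ be a group, $F\subseteq G$ finite and $\varepsilon>0$. A map $\varphi\colon G\to\mathrm{GL}_n(\mathbb K)$, $n\ge1$, is an \emph{$(F,\varepsilon)$-representation} if
\[
\rho(\varphi(gh),\varphi(g)\varphi(h))<\varepsilon\qquad\text{for all }g,h\in F.
\]
The group $G$ is \emph{$\mathbb K$-linear sofic} if for every finite $F\subseteq G$ and every $\varepsilon>0$ there is an $(F,\varepsilon)$-representation $\varphi$ of $G$ with
\begin{equation}\label{eq:sep}
\rho(\varphi(g),I)\ge\tfrac14-\varepsilon\qquad\text{for all }g\in F\setminus\{1\}.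
\end{equation}
\end{definition}

Thus $\varphi$ is multiplicative on $F$ outside a small proportion of the dimensions, while the nontrivial elements of $F$ keep a fixed distance from the identity. Restricting $\varphi$ shows that subgroups of $\mathbb K$-linear sofic groups are $\mathbb K$-linear sofic.

\begin{example}\label{ex:finite}
Let $\Lambda$ be a finite group, $\varphi$ its regular representation over $\mathbb K$, and $g\in\Lambda$ of order $N$. Then $\varphi(g)$ is a permutation matrix made of $|\Lambda|/N$ cycles of length $N$. An eigenvector of an $N$-cycle is determined by its eigenvalue and one coordinate, and the vector $(1,\dots,1)$ is fixed. Hence $\dim\ker(\varphi(g)-\lambda)\le|\Lambda|/N$ for all $\lambda\in\overline{\mathbb K}$, with equality for $\lambda=1$. In particular $\rho(\varphi(g),I)=1-\frac1N\ge\frac12$ for $g\ne1$. If every finite subset $F$ of a group $G$ lies in a finite subgroup $\Lambda$, extend the regular representation of $\Lambda$ by $I$ off $\Lambda$; the result is multiplicative on $F$, so $G$ is $\mathbb K$-linear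 sofic for every $\mathbb K$.
\end{example}

\subsection{Graph products}
A \emph{graph} $X=(V,E)$ is a set $V$ with a set $E$ of unordered pairs of distinct elements of $V$; the vertices $v,w$ are \emph{adjacent} if $\{v,w\}\in E$. Given groups $\Gamma_v$, $v\in V$, regarded as subgroups of their free product, the \emph{graph product} is
\[
\Gamma_X=\Bigl(\mathop{\ast}_{v\in V}\Gamma_v\Bigr)\Big/\ll h^{-1}k^{-1}hk:\ \{v,w\}\in E,\ h\in\Gamma_v,\ k\in\Gamma_w\gg ,
\]
where $\ll S\gg$ is the normal closure of $S$. It has the following universal property: homomorphisms $f_v\colon\Gamma_v\to\mathcal G$ into a group $\mathcal G$, such that $f_v(\Gamma_v)$ and $f_w(\Gamma_w)$ commute elementwise whenever $v,w$ are adjacent, extend to a homomorphism $\Gamma_X\to\mathcal G$. For $E=\emptyset$ the group $\Gamma_X$ is the free product; for a complete graph it is the restricted direct product.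

The problem, which comes from Alekseev and Bradford \cite{AB}, is to prove or disprove that free products and, more generally, graph products of $\mathbb K$-linear sofic groups are $\mathbb K$-linear sofic. The two extreme cases suggest a positive answer. For a direct product one lets the factors act on different tensor factors, where they commute. For a free product one lets them act on the same space after conjugating them into general position. A graph product needs both at once: adjacent vertex groups must commute while non-adjacent ones must be independent. Moreover the field may be finite, so we construct the conjugators by hand rather than take generic ones.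

\begin{theorem}\label{thm:main}
Let $\mathbb K$ be a field, $X=(V,E)$ a graph and $(\Gamma_v)_{v\in V}$ a family of groups. Then $\Gamma_X$ is $\mathbb K$-linear sofic if and only if every $\Gamma_v$ is. In particular, the free product of a family of $\mathbb K$-linear sofic groups is $\mathbb K$-linear sofic.
\end{theorem}

There is no restriction on the field or on the cardinalities of $V$ and of the groups $\Gamma_v$.

\subsection{The separation constant}
For a square matrix $A$ of size $n$ over $\mathbb K$ let
\[
s(A)=\min_{\lambda\in\overline{\mathbb K}}\tfrac1n\operatorname{rank}(A-\lambda)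
\]
be its distance from the scalar matrices; rank does not change under extension of scalars. In Example~\ref{ex:finite}, $s(\varphi(g))=1-1/\operatorname{ord}(g)$. Every $\mathbb K$-linear sofic group has approximations that are asymptotically as good.

\begin{theorem}\label{thm:sharp}
Let $G$ be a $\mathbb K$-linear sofic group, for instance a graph product of $\mathbb K$-linear sofic groups. For every finite $F\subseteq G$ and $\varepsilon>0$ there is an $(F,\varepsilon)$-representation $\varphi\colon G\to\mathrm{GL}_n(\mathbb K)$ with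
\[
\operatorname{rank}(\varphi(g)-\lambda)\ge\Bigl(1-\frac1{\operatorname{ord}(g)}-\varepsilon\Bigr)n\qquad\text{for all }g\in F\setminus\{1\},\ \lambda\in\overline{\mathbb K},
\]
where $1/\infty=0$. In particular, $\frac14$ in \eqref{eq:sep} may be replaced by $\frac12$.
\end{theorem}

Both constants are optimal.

\begin{theorem}\label{thm:optimal}
Let $\mathbb K$ be a field.
\begin{enumerate}
\item[(a)] Let $G$ be any group and $g\in G$ of order $N<\infty$. If $\varphi$ is an $(F,\varepsilon)$-representation of $G$ with $F\supseteq\langle g\rangle$, then $s(\varphi(g))\le1-\frac1N+\frac{(N+1)\varepsilon}{N}$.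
\item[(b)] The group $G=\bigoplus_{\mathbb N}\mathbb Z/2$ is $\mathbb K$-linear sofic, and for it $\frac14$ in \eqref{eq:sep} cannot be replaced by any $c>\frac12$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:ampl} shows, by means of tensor powers, that it suffices to separate one element $g$ at a time from the identity, by an amount that may depend on $g$. This freedom lets us tailor the construction to a single reduced word. Section~\ref{sec:free} explains the construction for a free product of two groups, and Section~\ref{sec:graph} proves Theorem~\ref{thm:main}. Sections~\ref{sec:towers} and~\ref{sec:optimal} prove Theorems~\ref{thm:sharp} and~\ref{thm:optimal}.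

\section{Tensor powers and amplification}\label{sec:ampl}

\subsection{Elementary properties}
Rank is subadditive, is unchanged by multiplication with invertible matrices, and satisfies $\operatorname{rank}(X\otimes Y)=\operatorname{rank}X\cdot\operatorname{rank}Y$. Hence $\rho$ is a metric on $\mathrm{GL}_n(\mathbb K)$ that is invariant under left and right multiplication, and for $A,B\in\mathrm{GL}_n(\mathbb K)$, $A',B'\in\mathrm{GL}_{n'}(\mathbb K)$, $t\ge1$,
\begin{gather}
s(A)\le\rho(A,I),\qquad |s(A)-s(B)|\le\rho(A,B),\qquad s(A\otimes I_t)=s(A),\label{eq:s}\\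
\rho(A\otimes A',B\otimes B')\le\rho(A,B)+\rho(A',B');\label{eq:tensor}
\end{gather}
for \eqref{eq:tensor} write $A\otimes A'-B\otimes B'=(A-B)\otimes A'+B\otimes(A'-B')$.

\begin{lemma}\label{lem:almost}
Let $\varphi$ be an $(F,\eta)$-representation of $G$.
\begin{enumerate}
\item[(i)] The maps $g\mapsto\varphi(g)\otimes I_t$ and $g\mapsto U\varphi(g)U^{-1}$ are $(F,\eta)$-representations, and $\varphi^{\otimes k}\colon g\mapsto\varphi(g)^{\otimes k}$ is an $(F,k\eta)$-representation.
\item[(ii)] If $1\in F$, then $\rho(\varphi(1),I)<\eta$.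
\item[(iii)] If $j\ge1$ and $g,g^2,\dots,g^j\in F$, then $\rho(\varphi(g^j),\varphi(g)^j)\le j\eta$.
\item[(iv)] If $g$ has order $N<\infty$ and $\langle g\rangle\subseteq F$, then $\rho(\varphi(g)^N,I)\le(N+1)\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) follows from invariance, from \eqref{eq:tensor} and from $(X\otimes Y)(X'\otimes Y')=XX'\otimes YY'$. (ii) By invariance, $\rho(I,\varphi(1))=\rho(\varphi(1),\varphi(1)\varphi(1))<\eta$. (iii) Use induction and
\[
\rho(\varphi(g^{i+1}),\varphi(g)^{i+1})\le\rho(\varphi(g^{i}g),\varphi(g^i)\varphi(g))+\rho(\varphi(g^i),\varphi(g)^i).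
\]
(iv) Combine (iii) for $j=N$ with (ii).
\end{proof}

Tensor powers increase the error only by a bounded factor, so one hopes that they also move $\varphi(g)$ away from the identity. For $\rho(\cdot,I)$ this fails: if $\operatorname{char}\mathbb K\ne2$, then $\rho(-I,I)=1$ while $(-I)\otimes(-I)=I$. The distance $s$ from all scalars behaves well. We work with the proportion of the largest eigenspace,
\[
\mu(A)=1-s(A)=\max_{\lambda\in\overline{\mathbb K}}\tfrac1n\dim_{\overline{\mathbb K}}\ker(A-\lambda).
\]

\subsection{Eigenspaces of a tensor product}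
If $A$ and $B$ are diagonalizable, the eigenvalues of $A\otimes B$ are the products $\alpha\beta$, and their distribution is the convolution of the two eigenvalue distributions. To include Jordan blocks, define the \emph{Jordan distribution} of $A\in\mathrm{GL}_n(\mathbb K)$ on $\overline{\mathbb K}^*\times\{1,2,\dots\}$ by
\begin{align*}
a(\alpha,j)&=\tfrac1n\#\{\text{Jordan blocks of $A$ with eigenvalue $\alpha$ and size}\ge j\}\\
&=\tfrac1n\bigl(\dim\ker(A-\alpha)^j-\dim\ker(A-\alpha)^{j-1}\bigr).
\end{align*}
A block of size $p$ is counted for $j=1,\dots,p$, so $\sum_{\alpha,j}a(\alpha,j)=1$. Also $a(\alpha,j)\le a(\alpha,1)=\frac1n\dim\ker(A-\alpha)$, so $\max a=\mu(A)$.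

\begin{lemma}\label{lem:conv}
Let $A\in\mathrm{GL}_n(\mathbb K)$ and $B\in\mathrm{GL}_m(\mathbb K)$ have Jordan distributions $a$ and $b$, and let $\lambda\in\overline{\mathbb K}^*$. Then
\begin{equation}\label{eq:conv}
\frac1{nm}\dim\ker(A\otimes B-\lambda)=\sum_{\beta,j}b(\beta,j)\,a(\lambda\beta^{-1},j).
\end{equation}
Consequently $\mu(A\otimes B)\le\min(\mu(A),\mu(B))$, and $\mu(A^{\otimes k})$ is non-increasing in $k$.
\end{lemma}

\begin{proof}
Identify $\overline{\mathbb K}^n\otimes\overline{\mathbb K}^m$ with the $n\times m$ matrices by $x\otimes y\mapsto xy^T$; then $(A\otimes B)Y=AYB^T$. So $\ker(A\otimes B-\lambda)=\{Y:YB^T=\lambda A^{-1}Y\}$ is the space of $\overline{\mathbb K}[t]$-module homomorphisms from $\overline{\mathbb K}^m$, with $t$ acting as $B^T$, to $\overline{\mathbb K}^n$, with $t$ acting as $\lambda A^{-1}$. Decompose both modules into Jordan blocks. A homomorphism $\overline{\mathbb K}[t]/(t-\beta)^p\to\overline{\mathbb K}[t]/(t-\gamma)^q$ is given by the image of $1$, which can be any element killed by $(t-\beta)^p$. These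 elements form the zero space if $\beta\ne\gamma$, and a space of dimension $\min(p,q)=\#\{j:j\le p,\ j\le q\}$ if $\beta=\gamma$. Summing over pairs of blocks, the dimension is $\sum_{\beta,j}u(\beta,j)w(\beta,j)$, where $u(\beta,j)$ and $w(\beta,j)$ count the blocks with eigenvalue $\beta$ and size $\ge j$ of $B^T$ and of $\lambda A^{-1}$. Transposition preserves the ranks of $(B-\beta)^j$, so $u=mb$. With $\alpha=\lambda\beta^{-1}$ we have $\lambda A^{-1}-\beta=-\beta A^{-1}(A-\alpha)$, so $\ker(\lambda A^{-1}-\beta)^j=\ker(A-\alpha)^j$ and $w(\beta,j)=n\,a(\lambda\beta^{-1},j)$. This gives \eqref{eq:conv}.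

The map $(\beta,j)\mapsto(\lambda\beta^{-1},j)$ is a bijection, so the right side of \eqref{eq:conv} is at most $\max b\cdot\sum a=\mu(B)$ and at most $\max a\cdot\sum b=\mu(A)$. For $\lambda=0$ the kernel is zero.
\end{proof}

\begin{lemma}[Amplification]\label{lem:ampl}
If $A\in\mathrm{GL}_n(\mathbb K)$ and $s(A)\ge\delta$ with $0<\delta\le\frac12$, then $s(A^{\otimes k})\ge\frac12\bigl(1-(1-2\delta)^k\bigr)$ for all $k\ge1$.
\end{lemma}

\begin{proof}
We show $2\mu(A^{\otimes k})-1\le(1-2\delta)^k$ by induction on $k$; the case $k=1$ is the hypothesis. Let $B=A^{\otimes k}$, with Jordan distribution $b$, and $\theta=\mu(B)$. If $\theta\le\frac12$, then $2\mu(A\otimes B)-1\le2\theta-1\le0$ by Lemma~\ref{lem:conv}. Let $\theta>\frac12$. Since $\sum b=1$, the value $\theta$ is taken at exactly one point $(\beta_0,j_0)$, and all other values of $b$ are at most $1-\theta$. Fix $\lambda\neq0$ and let $a_0=a(\lambda\beta_0^{-1},j_0)\le\mu(A)\le1-\delta$. By \eqref{eq:conv},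
\begin{align*}
n^{-(k+1)}\dim\ker(A\otimes B-\lambda)&\le\theta a_0+(1-\theta)(1-a_0)=(1-\theta)+a_0(2\theta-1)\\
&\le(1-\theta)+(1-\delta)(2\theta-1)=\theta-\delta(2\theta-1).
\end{align*}
Hence $2\mu(A\otimes B)-1\le(1-2\delta)(2\theta-1)\le(1-2\delta)^{k+1}$.
\end{proof}

The bound is attained. Let $\operatorname{char}\mathbb K\neq2$ and let $A$ be diagonal with entries $\pm1$, a proportion $\delta\le\frac12$ of them being $-1$. The proportion of entries $+1$ minus the proportion of entries $-1$ is multiplicative under tensor products, so it equals $(1-2\delta)^k$ for $A^{\otimes k}$, and $s(A^{\otimes k})=\frac12(1-(1-2\delta)^k)$.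

\subsection{One element at a time}

\begin{proposition}\label{prop:crit}
For a group $G$ the following are equivalent.
\begin{enumerate}
\item[(1)] $G$ is $\mathbb K$-linear sofic.
\item[(2)] For each $g\in G\setminus\{1\}$ there is $\delta(g)>0$ such that for all finite $F\subseteq G$ and $\varepsilon>0$ there is an $(F,\varepsilon)$-representation $\varphi$ with $\rho(\varphi(g),I)\ge\delta(g)$.
\item[(3)] For all finite $F\subseteq G$ and $\varepsilon>0$ there is an $(F,\varepsilon)$-representation $\varphi$ with $s(\varphi(g))\ge\frac12-\varepsilon$ for all $g\in F\setminus\{1\}$.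
\end{enumerate}
\end{proposition}

\begin{proof}
(1)$\Rightarrow$(2): apply the definition to $F\cup\{g\}$ and $\min(\varepsilon,\frac18)$, and take $\delta(g)=\frac18$. (3)$\Rightarrow$(1) holds because $\rho(\varphi(g),I)\ge s(\varphi(g))$.

(2)$\Rightarrow$(3): a direct sum will separate all elements of $F$ at once, an additional identity block will turn distance from $I$ into distance from all scalars, and a tensor power will amplify. Let $F\setminus\{1\}=\{g_1,\dots,g_q\}$; if $q=0$, take $\varphi\equiv I_1$. Put $\delta=\min_j\delta(g_j)/(q+1)$, so $\delta\le\frac12$ because $\delta(g_j)\le1$. Choose $k\ge1$ with $(1-2\delta)^k\le2\varepsilon$ and let $\eta=\varepsilon/k$; the order of these choices is possible because $\delta(g_j)$ does not depend on the error. Let $\varphi_j\colon G\to\mathrm{GL}_{n_j}(\mathbb K)$ be $(F,\eta)$-representations with $\rho(\varphi_j(g_j),I)\ge\delta(g_j)$, put $n=\prod_jn_j$ and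
\[
\psi=\Bigl(\bigoplus_{j=1}^q\varphi_j\otimes I_{n/n_j}\Bigr)\oplus I_n .
\]
This map has size $(q+1)n$, and $\operatorname{rank}(\psi(gh)-\psi(g)\psi(h))<q\eta n$ for $g,h\in F$, so it is an $(F,\eta)$-representation. The $j$-th block gives $\operatorname{rank}(\psi(g_j)-1)\ge\delta(g_j)n\ge\delta(q+1)n$, and the last block gives $\operatorname{rank}(\psi(g_j)-\lambda)\ge n\ge\delta(q+1)n$ for $\lambda\ne1$. Hence $s(\psi(g_j))\ge\delta$. By Lemmas~\ref{lem:almost}(i) and~\ref{lem:ampl}, $\varphi=\psi^{\otimes k}$ is an $(F,\varepsilon)$-representation with $s(\varphi(g_j))\ge\frac12-\varepsilon$.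
\end{proof}

For the graph product we shall use the strong form (3) for the vertex groups and verify the weak form (2) for $\Gamma_X$.

\section{Following a word along basis vectors}\label{sec:free}

Let $G=\Gamma_a*\Gamma_b$ and $g=g_4g_3g_2g_1$ with $g_1,g_3\in\Gamma_a\setminus\{1\}$ and $g_2,g_4\in\Gamma_b\setminus\{1\}$. We number the letters from the right, so that $g_i$ is the letter acting at time $i$. Suppose that $\varphi_a,\varphi_b$ are representations of $\Gamma_a,\Gamma_b$ on the same space $\mathcal H$. For any $U_a,U_b\in\mathrm{GL}(\mathcal H)$ the conjugates $U_a\varphi_aU_a^{-1}$ and $U_b\varphi_bU_b^{-1}$ define a representation $\pi$ of $G$, and we want $\pi(g)\neq I$.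

Fix linearly independent vectors $e_0,\dots,e_4\in\mathcal H$ and ask that $\pi(g_i)e_{i-1}=e_i$ for each $i$; then $\pi(g)e_0=e_4\neq e_0$. Write $A_1=\varphi_a(g_1)$, $A_3=\varphi_a(g_3)$. If there are $x_1,x_3\in\mathcal H$ such that $x_1,A_1x_1,x_3,A_3x_3$ are linearly independent, then some $U_a$ maps them to $e_0,e_1,e_2,e_3$, and this gives $\pi(g_1)e_0=e_1$ and $\pi(g_3)e_2=e_3$. In the same way $U_b$ maps a family $x_2,A_2x_2,x_4,A_4x_4$ to $e_1,e_2,e_3,e_4$. For $\Gamma_a=\Gamma_b=\mathbb Z/2$ the generators act on these vectors as the permutations $(e_0\,e_1)(e_2\,e_3)$ and $(e_1\,e_2)(e_3\,e_4)$, and the word walks along the path $e_0,e_1,\dots,e_4$.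

Two facts were used. First, the four target vectors for $U_a$ are distinct, because the word alternates. Second, $A_i$ moves some vector off its own line, which fails for scalars: if both generators of $\mathbb Z/2*\mathbb Z/2$ act as $-I$, their product acts as $I$ whatever the conjugators. Finally, one moved vector contributes nothing to the normalized rank when $\dim\mathcal H$ is large, so we need a number of parallel paths $e_{0,\alpha},\dots,e_{4,\alpha}$ proportional to $\dim\mathcal H$. The next lemma supplies the vectors.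

\begin{lemma}\label{lem:indep}
Let $A_1,\dots,A_p$ be $D\times D$ matrices over $\mathbb K$ with $\operatorname{rank}(A_j-\lambda)\ge cD$ for all $\lambda\in\mathbb K$ and all $j$, and let $r\ge0$ be an integer with $4pr\le cD$. Then there are vectors $x_{j,a}\in\mathbb K^D$, $1\le j\le p$, $1\le a\le r$, such that the $2pr$ vectors $x_{j,a}$, $A_jx_{j,a}$ are linearly independent.
\end{lemma}

\begin{proof}
Choose the vectors one at a time. Let $Y$ be the span of the vectors chosen so far and of their images, so $d=\dim Y\le2(pr-1)$, and let $A=A_j$ be the matrix for which the next vector is needed. Suppose that there is no $x$ with $x,Ax$ linearly independent modulo $Y$. Let $C$ be a complement of $Y$ and $q$ the projection onto $C$ along $Y$. For $0\ne x\in C$ we have $x\notin Y$, so $Ax\in\mathbb Kx+Y$, that is, $qAx\in\mathbb Kx$. A linear map of $C$ for which every nonzero vector is an eigenvector is a scalar: if $x,y$ are independent, the eigenvalue of $x+y$ equals those of $x$ and of $y$. So $qA|_C=\lambda\,\mathrm{id}_C$ for some $\lambda\in\mathbb K$,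 and $(A-\lambda)C\subseteq Y$. Then
\[
\operatorname{rank}(A-\lambda)\le\dim(A-\lambda)C+\dim(A-\lambda)Y\le2d\le4pr-4<cD,
\]
a contradiction.
\end{proof}

The matrices $A_j$ need not be distinct, and the hypothesis holds when $s(A_j)\ge c$. It is necessary up to the constant: if $x_a,Ax_a$ $(1\le a\le r)$ are independent, so are the vectors $(A-\lambda)x_a$, and $\operatorname{rank}(A-\lambda)\ge r$ for every $\lambda$.

\section{Graph products}\label{sec:graph}

For $v\in V$, the identity of $\Gamma_v$ and the trivial maps on the other vertex groups induce a homomorphism $\Gamma_X\to\Gamma_v$ that is left inverse to the natural map $\Gamma_v\to\Gamma_X$. So $\Gamma_v$ is a subgroup of $\Gamma_X$, and it is $\mathbb K$-linear sofic if $\Gamma_X$ is. This is the ``only if'' part of Theorem~\ref{thm:main}. From now on all $\Gamma_v$ are $\mathbb K$-linear sofic, and we fix $1\ne g\in\Gamma_X$. We verify condition (2) of Proposition~\ref{prop:crit} for $g$.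

\subsection{Reduced words}
The following property replaces the alternation of letters in a free product.

\begin{lemma}\label{lem:reduced}
There is an expression $g=g_k\cdots g_2g_1$ with $k\ge1$ and $g_i\in\Gamma_{v_i}\setminus\{1\}$ such that
\begin{equation}\label{eq:R}\tag{R}
\text{if }i<i'\text{ and }v_i=v_{i'},\text{ there is }l\text{ with }i<l<i',\ v_l\neq v_i,\ \{v_l,v_i\}\notin E.
\end{equation}
\end{lemma}

\begin{proof}
The vertex groups generate $\Gamma_X$. Among all expressions $g=g_k\cdots g_1$ with $g_i\in\Gamma_{v_i}$ take one with $k$ minimal; then $k\ge1$ and no letter is trivial. Suppose that \eqref{eq:R} fails for $i<i'$, and let $i''\le i'$ be the smallest index greater than $i$ with $v_{i''}=v_i$. For $i<l<i''$ we have $v_l\ne v_i$, so $v_l$ is adjacent to $v_i$ by the failure of \eqref{eq:R}, and $g_l$ commutes with $g_{i''}$. Moving $g_{i''}$ next to $g_i$ and replacing the two letters by $g_{i''}g_i\in\Gamma_{v_i}$ gives an expression of length $k-1$, a contradiction.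
\end{proof}

Fix such an expression, and let $V_0=\{v_1,\dots,v_k\}$ and $J_v=\{i:v_i=v\}$ for $v\in V_0$. Only \eqref{eq:R} will be used; no normal form theorem is needed.

\subsection{Registers and time stamps}
Conjugating all vertex groups on one common space would destroy the commutation relations. Instead we take a tensor product of spaces, called registers, and let each vertex group act on some of them only. Adjacent vertices must not share a register, so that they commute whatever the conjugators are; non-adjacent vertices must share one, so that each can notice that the other has acted. Let $\mathcal S$ be the finite set consisting of all singletons $\{v\}$, $v\in V_0$, and all pairs $\{v,w\}\subseteq V_0$ with $v\ne w$ and $\{v,w\}\notin E$. Put $\mathcal S_v=\{\sigma\in\mathcal S:v\in\sigma\}$ and $d_v=|\mathcal S_v|$. For $v\neq w$ in $V_0$,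
\[
\mathcal S_v\cap\mathcal S_w=\emptyset\ \text{ if }\{v,w\}\in E,\qquad \{v,w\}\in\mathcal S_v\cap\mathcal S_w\ \text{ otherwise}.
\]
The singletons ensure $d_v\ge1$ even when $v$ is adjacent to all other vertices of $V_0$.

In Section~\ref{sec:free} the vector $e_i$ recorded the time $i$. Now the letter $g_i$ can write only in the registers of $\mathcal S_{v_i}$, so each register records the last time at which it was touched. For $0\le j\le k$ define the \emph{time stamp} $\tau_j\colon\mathcal S\to\{0,\dots,k\}$ by
\[
\tau_j(\sigma)=\max\bigl(\{0\}\cup\{i:1\le i\le j,\ v_i\in\sigma\}\bigr).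
\]
Then $\tau_0\equiv0$, $\tau_j(\sigma)\le j$, the value $\tau_j(\sigma)$ is non-decreasing in $j$, and for $1\le i\le k$
\begin{equation}\label{eq:tau}
\tau_i(\sigma)=i\ \text{ if }\sigma\in\mathcal S_{v_i},\qquad\tau_i(\sigma)=\tau_{i-1}(\sigma)\ \text{ if }\sigma\notin\mathcal S_{v_i}.
\end{equation}

\begin{example}\label{ex:stamps}
Let $V=\{a,b,c\}$ with the single edge $\{a,b\}$, so $\Gamma_X=(\Gamma_a\times\Gamma_b)*\Gamma_c$, and let $(v_1,v_2,v_3,v_4)=(a,b,c,a)$. The time stamps are
\[
\begin{array}{c|c|ccccc}
j&v_j&\{a\}&\{b\}&\{c\}&\{a,c\}&\{b,c\}\\\hline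
0&&0&0&0&0&0\\
1&a&1&0&0&1&0\\
2&b&1&2&0&1&2\\
3&c&1&2&3&3&3\\
4&a&4&2&3&4&3
\end{array}
\]
The vertex $a$ sees the registers $\{a\}$ and $\{a,c\}$. There $g_1$ must change $(0,0)$ to $(1,1)$ and $g_4$ must change $(1,3)$ to $(4,4)$. These four states are distinct, because $g_3$ has written in the shared register $\{a,c\}$. For the sequence $(a,b,a)$, which violates \eqref{eq:R}, the vertex $a$ does not see $g_2$: the third letter would have to start from the state in which $g_1$ ended and move it to a new one, which is impossible if $g_3=g_1^{-1}$.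
\end{example}

\begin{lemma}\label{lem:stamps}
For each $v\in V_0$ the $2|J_v|$ functions $\tau_{i-1}|_{\mathcal S_v}$, $\tau_i|_{\mathcal S_v}$ $(i\in J_v)$ are pairwise distinct.
\end{lemma}

\begin{proof}
Let $J_v=\{i_1<\dots<i_p\}$. By \eqref{eq:R} there is an index strictly between $i_a$ and $i_{a+1}$, so $i_1-1<i_1<i_2-1<i_2<\dots<i_p$. Along this list the functions $\tau_j|_{\mathcal S_v}$ are non-decreasing in each coordinate, so it suffices to show that neighbors in the list differ. For $i\in J_v$ and $\sigma=\{v\}$ we have $\tau_{i-1}(\sigma)\le i-1<i=\tau_i(\sigma)$. For the neighbors $i_a$ and $i_{a+1}-1$ take $l$ as in \eqref{eq:R}, so $i_a<l\le i_{a+1}-1$, and $\sigma=\{v,v_l\}\in\mathcal S_v\cap\mathcal S_{v_l}$. Then $\tau_{i_a}(\sigma)=i_a<l=\tau_l(\sigma)\le\tau_{i_{a+1}-1}(\sigma)$.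
\end{proof}

\subsection{The construction}

\begin{proposition}\label{prop:constr}
Let $m=16k$. For all finite sets $F_v\subseteq\Gamma_v$ with $F_v\supseteq\{g_i:i\in J_v\}$ $(v\in V_0)$ and all $\eta>0$ there are $n\ge1$ and maps $\pi_v\colon\Gamma_v\to\mathrm{GL}_n(\mathbb K)$ $(v\in V_0)$ such that
\begin{enumerate}
\item[(i)] $\pi_v$ is an $(F_v,\eta)$-representation of $\Gamma_v$;
\item[(ii)] if $\{v,w\}\in E$, then every $\pi_v(h)$ commutes with every $\pi_w(h')$;
\item[(iii)] $\Pi=\pi_{v_k}(g_k)\cdots\pi_{v_1}(g_1)$ satisfies $\rho(\Pi,I)\ge m^{-|\mathcal S|}$.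
\end{enumerate}
\end{proposition}

The bound in (iii) depends only on the word, not on the sets $F_v$ or on $\eta$.

\begin{proof}
By Proposition~\ref{prop:crit}(3), applied with $\min(\eta,\frac14)$, there are $(F_v,\eta)$-representations $\varphi_v\colon\Gamma_v\to\mathrm{GL}_{n_v}(\mathbb K)$ with $s(\varphi_v(h))\ge\frac14$ for $h\in F_v\setminus\{1\}$. Let $M=\prod_{v\in V_0}n_v$.

\emph{The space.} For $\sigma\in\mathcal S$ let $\mathcal H_\sigma$ be a space of dimension $mM$ with basis $e_{t,a}$, $0\le t<m$, $1\le a\le M$. The index $t$ will hold the time stamp, which is possible since $m>k$, and the index $a$ numbers the parallel paths. For $R\subseteq\mathcal S$ put $\mathcal H_R=\bigotimes_{\sigma\in R}\mathcal H_\sigma$ (with $\mathcal H_\emptyset=\mathbb K$), and for $\tau\colon R\to\{0,\dots,k\}$ and $\alpha\colon R\to\{1,\dots,M\}$ put $e_{\tau,\alpha}=\bigotimes_{\sigma\in R}e_{\tau(\sigma),\alpha(\sigma)}$. Distinct pairs $(\tau,\alpha)$ give distinct elements of the product basis of $\mathcal H_R$. Let $n=\dim\mathcal H_{\mathcal S}=(mM)^{|\mathcal S|}$.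

\emph{The conjugators.} Fix $v\in V_0$ and let $D=\dim\mathcal H_{\mathcal S_v}=(mM)^{d_v}$. Since $d_v\ge1$, $n_v$ divides $D$; identify $\mathcal H_{\mathcal S_v}$ with $\mathbb K^{n_v}\otimes\mathbb K^{D/n_v}$ and let $B_v(h)=\varphi_v(h)\otimes I$. For $i\in J_v$ let $A_i=B_v(g_i)$; by \eqref{eq:s}, $s(A_i)\ge\frac14$. The value $m=16k$ was chosen so that
\[
4|J_v|M^{d_v}\le4k\,m^{-d_v}D\le\frac{4k}{m}D=\frac14D .
\]
Lemma~\ref{lem:indep} with $c=\frac14$, $p=|J_v|$, $r=M^{d_v}$ gives vectors $x_{i,\alpha}\in\mathcal H_{\mathcal S_v}$, for $i\in J_v$ and $\alpha\colon\mathcal S_v\to\{1,\dots,M\}$, such that all $x_{i,\alpha}$ and $A_ix_{i,\alpha}$ together are linearly independent. By Lemma~\ref{lem:stamps}, the vectors $e_{\tau_{i-1}|\mathcal S_v,\alpha}$ and $e_{\tau_i|\mathcal S_v,\alpha}$, for the same $i$ and $\alpha$, are distinct basis vectors. Extending both families to bases, we obtain $U_v\in\mathrm{GL}(\mathcal H_{\mathcal S_v})$ with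
\[
U_vx_{i,\alpha}=e_{\tau_{i-1}|\mathcal S_v,\alpha},\qquad U_vA_ix_{i,\alpha}=e_{\tau_i|\mathcal S_v,\alpha}.
\]
On $\mathcal H_{\mathcal S}=\mathcal H_{\mathcal S_v}\otimes\mathcal H_{\mathcal S\setminus\mathcal S_v}$ define $\pi_v(h)=U_vB_v(h)U_v^{-1}\otimes I$ for $h\in\Gamma_v$.

\emph{Verification.} Property (i) follows from Lemma~\ref{lem:almost}(i). Property (ii) holds because $\pi_v(h)$ and $\pi_w(h')$ act on the disjoint sets of tensor factors $\mathcal S_v$ and $\mathcal S_w$. For (iii) let $\alpha\colon\mathcal S\to\{1,\dots,M\}$, $1\le i\le k$, $v=v_i$ and $R=\mathcal S\setminus\mathcal S_v$. The map $U_vA_iU_v^{-1}$ sends $e_{\tau_{i-1}|\mathcal S_v,\alpha|\mathcal S_v}$ to $e_{\tau_i|\mathcal S_v,\alpha|\mathcal S_v}$, and $\tau_{i-1}|_R=\tau_i|_R$ by \eqref{eq:tau}. Hence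
\[
\pi_{v_i}(g_i)e_{\tau_{i-1},\alpha}=e_{\tau_i|\mathcal S_v,\alpha|\mathcal S_v}\otimes e_{\tau_{i-1}|R,\alpha|R}=e_{\tau_i,\alpha},
\]
and therefore $\Pi e_{\tau_0,\alpha}=e_{\tau_k,\alpha}$. Since $\tau_k(\{v_k\})=k\neq0$, we have $\tau_k\ne\tau_0$, so the $2M^{|\mathcal S|}$ basis vectors $e_{\tau_0,\alpha},e_{\tau_k,\alpha}$ are distinct and the $M^{|\mathcal S|}$ vectors $(\Pi-1)e_{\tau_0,\alpha}=e_{\tau_k,\alpha}-e_{\tau_0,\alpha}$ are linearly independent. Thus $\rho(\Pi,I)\ge M^{|\mathcal S|}/(mM)^{|\mathcal S|}=m^{-|\mathcal S|}$.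
\end{proof}

\subsection{From the vertex groups to the graph product}
It remains to assemble the maps $\pi_v$ into a map on $\Gamma_X$. They are not homomorphisms, so the universal property does not apply to them directly. It applies after passing to a limit group in which the errors vanish.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Omega$ be the set of all $\omega=((F_v)_{v\in V_0},\eta)$ as in Proposition~\ref{prop:constr}, ordered by enlarging all $F_v$ and decreasing $\eta$. Any two elements of $\Omega$ have an upper bound. For real numbers $r_\omega$ write $r_\omega\to0$ if for every $\varepsilon>0$ there is $\omega_0$ with $|r_\omega|<\varepsilon$ for all $\omega\ge\omega_0$. For each $\omega$ choose maps $\pi^\omega_v\colon\Gamma_v\to\mathrm{GL}_{n_\omega}(\mathbb K)$, $v\in V_0$, and $\Pi_\omega$ as in Proposition~\ref{prop:constr}, and put $\pi^\omega_v\equiv I$ for $v\in V\setminus V_0$.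

By invariance of $\rho$ we have $\rho(AB,I)\le\rho(A,I)+\rho(B,I)$ and $\rho(A^{-1},I)=\rho(UAU^{-1},I)=\rho(A,I)$. So $\mathcal N=\{(A_\omega):\rho(A_\omega,I)\to0\}$ is a normal subgroup of $\prod_\omega\mathrm{GL}_{n_\omega}(\mathbb K)$. Let $\mathcal G$ be the quotient; two families have the same class $[(A_\omega)]=[(B_\omega)]$ exactly when $\rho(A_\omega,B_\omega)\to0$. For $v\in V_0$ and $h,h'\in\Gamma_v$, property (i) gives $\rho(\pi^\omega_v(hh'),\pi^\omega_v(h)\pi^\omega_v(h'))<\varepsilon$ as soon as $h,h'\in F_v$ and $\eta\le\varepsilon$. Hence $h\mapsto[(\pi^\omega_v(h))]$ is a homomorphism $\Gamma_v\to\mathcal G$; for $v\notin V_0$ it is trivial. By (ii), the images for adjacent vertices commute. The universal property gives a homomorphism $\Phi\colon\Gamma_X\to\mathcal G$ with $\Phi(g)=[(\Pi_\omega)]$.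

For each $x\in\Gamma_X$ choose a representative, $\Phi(x)=[(\varphi_\omega(x))]$. This defines maps $\varphi_\omega\colon\Gamma_X\to\mathrm{GL}_{n_\omega}(\mathbb K)$ with
\[
\rho(\varphi_\omega(xy),\varphi_\omega(x)\varphi_\omega(y))\to0\quad(x,y\in\Gamma_X),\qquad\rho(\varphi_\omega(g),\Pi_\omega)\to0 .
\]
Let $\delta(g)=\frac12m^{-|\mathcal S|}$. Given a finite $F\subseteq\Gamma_X$ and $\varepsilon>0$, an upper bound $\omega$ of finitely many thresholds makes $\varphi_\omega$ an $(F,\varepsilon)$-representation with $\rho(\varphi_\omega(g),\Pi_\omega)<\delta(g)$. By (iii), $\rho(\varphi_\omega(g),I)\ge m^{-|\mathcal S|}-\delta(g)=\delta(g)$. So $\Gamma_X$ satisfies condition (2) of Proposition~\ref{prop:crit} and is $\mathbb K$-linear sofic. The free product is the case $E=\emptyset$.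
\end{proof}

\section{Towers and the constant $1-1/\operatorname{ord}(g)$}\label{sec:towers}

Lemma~\ref{lem:ampl} stops at $\frac12$, and the example after it shows that nothing more follows from a lower bound on $s(A)$ alone. To go further we use that the powers $A^j=\varphi(g)^j$ are also far from the scalars as long as $g^j\ne1$. The aim is to imitate the cycles of Example~\ref{ex:finite}. Let $B\in\mathrm{GL}(Z)$. Subspaces $Z_1,\dots,Z_L$ of $Z$ are \emph{independent} if their sum is direct, and a subspace $Q$ is the \emph{base of a $B$-tower of height $L$} if $Q,BQ,\dots,B^{L-1}Q$ are independent. A tower that nearly fills the space bounds all eigenspaces.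

\begin{lemma}\label{lem:towerbound}
Let $B\in\mathrm{GL}(Z)$, $\dim Z=D$, and let $Q$ be the base of a $B$-tower of height $L$. Then $\mu(B)\le\frac1L+\bigl(1-\frac{L\dim Q}D\bigr)$.
\end{lemma}

\begin{proof}
Extend scalars to $\overline{\mathbb K}$; dimensions and independence are preserved. Let $T=\bigoplus_{j<L}B^jQ$, $\lambda\neq0$ and $\mathcal E=\ker(B-\lambda)$. Write $x\in\mathcal E\cap T$ as $x=\sum_{j<L}B^jy_j$ with $y_j\in Q$. If $y_{L-1}=0$, then $Bx=\sum_{1\le j<L}B^jy_{j-1}$, and comparing components in $Bx=\lambda x$ gives $\lambda y_0=0$ and $\lambda y_j=y_{j-1}$ for $1\le j<L$; so $x=0$. Thus $x\mapsto y_{L-1}$ is injective on $\mathcal E\cap T$, and $\dim\mathcal E\le\dim Q+(D-\dim T)\le D/L+(D-L\dim Q)$.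
\end{proof}

We first build a tower that occupies a positive proportion of a tensor power, and then enlarge the proportion to almost $1$ by a further tensor power.

\subsection{A tower of positive proportion}
For height $2$, Lemma~\ref{lem:indep} gives a subspace $R$ with $R\cap AR=0$. For greater height it gives, for each pair $i<j$, a subspace $R_{ij}$ with $A^iR_{ij}\cap A^jR_{ij}=0$. These subspaces differ from pair to pair, and pairwise trivial intersection is weaker than independence. A tensor product with one factor for each pair resolves both problems.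

\begin{lemma}\label{lem:tower}
Let $0<c\le1$, $H\ge2$ and $A\in\mathrm{GL}(W)$ with $\dim W=n\ge4/c$ and $s(A^j)\ge c$ for $1\le j<H$. Let $p=\binom H2$ and $B=A^{\otimes p}$. Then there is a base $P\subseteq W^{\otimes p}$ of a $B$-tower of height $H$ with $\dim P\ge(c/8)^pn^p$.
\end{lemma}

\begin{proof}
Let $r=\lfloor cn/4\rfloor$; since $cn/4\ge1$, we have $r\ge cn/8$. For each pair $\pi=\{i,j\}$ with $0\le i<j<H$, Lemma~\ref{lem:indep} applied to the single matrix $A^{j-i}$ gives $r$ vectors whose span $R_\pi$ has dimension $r$ and satisfies $R_\pi\cap A^{j-i}R_\pi=0$, that is, $A^iR_\pi\cap A^jR_\pi=0$. Index the $p$ tensor factors by the pairs and let $P=\bigotimes_\pi R_\pi$. Then $\dim P=r^p$ and $B^jP=\bigotimes_\pi A^jR_\pi$.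

Fix $i$ and define linear maps $f_\pi\colon W\to W$. If $\pi=\{i,j\}$, let $f_\pi$ vanish on $A^jR_\pi$ and be the identity on $A^iR_\pi$, which is possible as these subspaces meet trivially. If $i\notin\pi$, let $f_\pi=\mathrm{id}$. Then $f=\bigotimes_\pi f_\pi$ kills $B^jP$ for $j\neq i$, because of the factor $\{i,j\}$, and is the identity on $B^iP$. If $\sum_{j<H}z_j=0$ with $z_j\in B^jP$, applying $f$ gives $z_i=0$. This holds for every $i$.
\end{proof}

The hypothesis on the powers cannot be dropped: if $A^j$ is scalar for some $1\le j<H$, then $B^jP=P$ for every subspace $P$.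

\subsection{Tiling}
The model is a permutation $B$ of a finite set $Z$, an invariant subset $T$ that is a union of $L$-cycles, a set $Q$ with one point from each of these cycles, and $C=Z\setminus T$. Sort the points of $Z^k$ by their first coordinate that lies in $T$. The points for which this is coordinate $i+1$ form $C^i\times T\times Z^{k-1-i}$, which is a tower of height $L$ over $C^i\times Q\times Z^{k-1-i}$ for the diagonal action. Only $C^k$ remains uncovered, and its proportion is $(1-|T|/|Z|)^k$.

In the linear setting we take for $C$ any complement of $T$ and test membership in $T$ with the quotient map $Z\to Z/T$. This needs $B^jC\cap T=0$ for $j<L$, which can fail when $T$ is not invariant. We then shrink $C$. If $T$ is a tower of height $H=Lb$ much greater than $L$, then $B^{-j}T$ and $T$ share all but $j<L$ of their $H$ levels, so the loss is small; the tall tower is then cut into $b$ pieces of height $L$.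

\begin{lemma}\label{lem:tiling}
Let $B\in\mathrm{GL}(Z)$, $\dim Z=D$, let $H=Lb$ with $L,b\ge1$, and let $P\neq0$ be the base of a $B$-tower of height $H$. Put $T=\bigoplus_{j<H}B^jP$ and $\tau=\dim T/D$. Let $\kappa=L/b$ in general, and $\kappa=0$ if $b=1$ and $B^L=I$. Then for all $k\ge1$
\[
\mu(B^{\otimes k})\le\tfrac1L+\kappa+(1-\tau)^k .
\]
\end{lemma}

\begin{proof}
Let $Q=\bigoplus_{i<b}B^{Li}P$. Then $T=\bigoplus_{j<L}B^jQ$ and $\dim Q=\tau D/L$.

\emph{The complement.} Let $C$ be a complement of $T$ in $Z$ and $C'$ a complement in $C$ of $\sum_{j<L}(C\cap B^{-j}T)$. Then $C'\cap B^{-j}T=0$, that is,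
\begin{equation}\label{eq:Cprime}
B^jC'\cap T=0\qquad(0\le j<L).
\end{equation}
The space $B^{-j}T$ has dimension $H\dim P$ and contains $\bigoplus_{0\le i<H-j}B^iP\subseteq T$, which meets $C$ trivially; hence $\dim(C\cap B^{-j}T)\le j\dim P$. Since $\dim P=\tau D/(Lb)$,
\[
\dim C'\ge(1-\tau)D-L^2\dim P=\bigl(1-\tau-\tfrac Lb\tau\bigr)D .
\]
If $b=1$ and $B^L=I$, then $BT=BP+\dots+B^LP=T$, so $C\cap B^{-j}T=0$ and $C'=C$. In both cases $\gamma=\dim C'/D$ satisfies $1-\tau(1+\kappa)\le\gamma\le1-\tau<1$.

\emph{The tower in $Z^{\otimes k}$.} Let $\widehat B=B^{\otimes k}$ and $Q_i=C'^{\,\otimes i}\otimes Q\otimes Z^{\otimes(k-1-i)}$ for $0\le i<k$. We claim that the subspaces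
\[
\widehat B^jQ_i=(B^jC')^{\otimes i}\otimes B^jQ\otimes Z^{\otimes(k-1-i)}\qquad(0\le i<k,\ 0\le j<L)
\]
are independent. Suppose that $\sum y_{ij}=0$ with $y_{ij}\in\widehat B^jQ_i$ not all zero, and let $i_0$ be the largest $i$ with some $y_{ij}\ne0$. Let $q\colon Z\to Z/T$ be the quotient map and apply $f=q^{\otimes i_0}\otimes\mathrm{id}^{\otimes(k-i_0)}$. For $i<i_0$ the map $f$ kills $y_{ij}$, since its $(i+1)$-st factor lies in $B^jQ\subseteq T$. So $\sum_jf(y_{i_0j})=0$. The vectors $f(y_{i_0j})$ lie in the subspaces $(Z/T)^{\otimes i_0}\otimes B^jQ\otimes Z^{\otimes(k-1-i_0)}$, which are independent for $j<L$ because the $B^jQ$ are. Hence each $f(y_{i_0j})$ is zero. By \eqref{eq:Cprime}, $q$ is injective on $B^jC'$, so $f$ is injective on $\widehat B^jQ_{i_0}$ and all $y_{i_0j}$ vanish, a contradiction.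

\emph{Counting.} By the claim, $\mathcal Q=\bigoplus_{i<k}Q_i$ is the base of a $\widehat B$-tower of height $L$. Since $\dim Q_i=\gamma^i(\tau/L)D^k$ (with $0^0=1$), and $1-\gamma\le\tau(1+\kappa)$, $0\le\gamma\le1-\tau$,
\[
\frac{L\dim\mathcal Q}{D^k}=\tau\,\frac{1-\gamma^k}{1-\gamma}\ge\frac{1-(1-\tau)^k}{1+\kappa}\ge1-\kappa-(1-\tau)^k ;
\]
the last step is $(1+\kappa)(1-\kappa-x)=1-x-\kappa^2-\kappa x\le1-x$ for $x\ge0$. Lemma~\ref{lem:towerbound} finishes the proof.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}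
We may assume $\varepsilon<1$. Put $c=\frac18$. All exponents are fixed first, in terms of $\varepsilon$ and the orders of the elements of $F$; the error is chosen afterwards. For $g\in F\setminus\{1\}$ choose integers $L_g,b_g$ and put $H_g=L_gb_g\ge2$:
\begin{itemize}
\item if $\operatorname{ord}(g)=N<\infty$, let $L_g=N$ and $b_g=1$;
\item if $\operatorname{ord}(g)=\infty$, let $L_g\ge2$ and $b_g$ satisfy $1/L_g\le\varepsilon/4$ and $L_g/b_g\le\varepsilon/4$.
\end{itemize}
Let $p_g=\binom{H_g}2$, choose $k_g\ge1$ with $(1-(c/8)^{p_g})^{k_g}\le\varepsilon/4$, and put $m_g=p_gk_g$. Let $m$ be the maximum of $1$ and the $m_g$, let $H$ be the maximum of $1$ and the $H_g$, and put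
\[
\eta=\frac{\varepsilon}{8m(H+1)},\qquad F_1=\{1\}\cup F\cup\{g^j:g\in F\setminus\{1\},\ 0\le j\le H_g\}.
\]
By Proposition~\ref{prop:crit}(3) there is an $(F_1,\eta)$-representation $\psi$ with $s(\psi(h))\ge\frac12-\eta$ for $h\in F_1\setminus\{1\}$. Replacing $\psi$ by $\psi\otimes I_{64}$, we may assume that its size $n$ is at least $64$.

Let $g\in F\setminus\{1\}$ and $A=\psi(g)$, acting on $W=\mathbb K^n$. For $1\le j<H_g$ we have $g^j\neq1$, so Lemma~\ref{lem:almost}(iii) and \eqref{eq:s} give
\begin{equation}\label{eq:powers}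
s(A^j)\ge s(\psi(g^j))-j\eta\ge\tfrac12-H\eta\ge\tfrac14 .
\end{equation}

\emph{Infinite order.} Since $n\ge4/c=32$, Lemma~\ref{lem:tower} gives a base $P$ of an $A^{\otimes p_g}$-tower of height $H_g$, and this tower has $\tau\ge\dim P/n^{p_g}\ge(c/8)^{p_g}$. Lemma~\ref{lem:tiling} with $B=A^{\otimes p_g}$ and $k=k_g$ gives $\mu(A^{\otimes m_g})\le\frac\varepsilon4+\frac\varepsilon4+\frac\varepsilon4<\varepsilon$.

\emph{Order $N<\infty$.} Here the tower has height $N$ only, so we need the case $\kappa=0$ of Lemma~\ref{lem:tiling}, which requires an exact relation $B^N=I$. We obtain it on a large invariant subspace. By Lemma~\ref{lem:almost}(iv), $\rho(A^N,I)\le(N+1)\eta\le\frac18$. The subspace $W_0=\ker(A^N-1)$ is $A$-invariant, of dimension $n_0\ge(1-(N+1)\eta)n\ge\frac78n\ge32$, and $A_0=A|_{W_0}$ satisfies $A_0^N=I$. Restriction to a subspace lowers the rank by at most the codimension, so by \eqref{eq:powers}, for $1\le j<N$ and all $\lambda\in\overline{\mathbb K}$,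
\[
\operatorname{rank}(A_0^j-\lambda)\ge\tfrac14n-(N+1)\eta n\ge\tfrac18n\ge cn_0 .
\]
Thus $s(A_0^j)\ge c$. Lemma~\ref{lem:tower}, and then Lemma~\ref{lem:tiling} with $B=A_0^{\otimes p_g}$, $L=N$, $b=1$, $B^N=I$, give $\mu(A_0^{\otimes m_g})\le\frac1N+\frac\varepsilon4$. By the inequality $1-(1-x)^{m_g}\le m_gx$ for $0\le x\le 1$, the invariant subspace $W_0^{\otimes m_g}$ of $W^{\otimes m_g}$ has codimension $n^{m_g}-n_0^{m_g}\le m_g(N+1)\eta\,n^{m_g}\le\frac\varepsilon8n^{m_g}$. An eigenspace of $A^{\otimes m_g}$ meets $W_0^{\otimes m_g}$ in the corresponding eigenspace of $A_0^{\otimes m_g}$, so $\mu(A^{\otimes m_g})\le\frac1N+\frac\varepsilon4+\frac\varepsilon8\le\frac1N+\varepsilon$.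

Since $m\ge m_g$, Lemma~\ref{lem:conv} gives $\mu(\psi(g)^{\otimes m})\le1/\operatorname{ord}(g)+\varepsilon$ for all $g\in F\setminus\{1\}$. As $m\eta\le\varepsilon$, the map $\varphi=\psi^{\otimes m}$ is an $(F,\varepsilon)$-representation by Lemma~\ref{lem:almost}(i), and $s(\varphi(g))\ge1-1/\operatorname{ord}(g)-\varepsilon$, which is the asserted inequality. Taking $\lambda=1$ and using $\operatorname{ord}(g)\ge2$ gives the last sentence of the theorem. \qed

\section{Optimality of the constants}\label{sec:optimal}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}(a)]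
Let $A=\varphi(g)$, of size $n$. By Lemma~\ref{lem:almost}(iv), $\dim\ker(A^N-1)\ge(1-(N+1)\varepsilon)n$. Over $\overline{\mathbb K}$ write $t^N-1=\prod_\alpha(t-\alpha)^{m_\alpha}$ with distinct roots $\alpha$ and $\sum_\alpha m_\alpha=N$. The factors are coprime, so $\ker(A^N-1)=\bigoplus_\alpha\ker(A-\alpha)^{m_\alpha}$. Each Jordan block with eigenvalue $\alpha$ contributes at most $m_\alpha$ to $\dim\ker(A-\alpha)^{m_\alpha}$ and exactly $1$ to $\dim\ker(A-\alpha)$. Hence
\[
(1-(N+1)\varepsilon)n\le\sum_\alpha m_\alpha\dim\ker(A-\alpha)\le N\mu(A)n ,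
\]
and $s(A)=1-\mu(A)\le1-\frac1N+\frac{(N+1)\varepsilon}N$.
\end{proof}

Part (b) concerns the distance from $I$ rather than from all scalars, and for $\operatorname{char}\mathbb K\ne2$ no finite subgroup suffices to force the value $\frac12$. Indeed, let $\Lambda=(\mathbb Z/2)^r$ and $q=2^r$. The group $\Lambda$ has the $q$ characters $\chi_u(g)=(-1)^{u\cdot g}\in\mathbb K$, $u\in(\mathbb Z/2)^r$. Each nontrivial character takes the value $-1$ on exactly $q/2$ elements, and each $g\neq1$ has $\chi(g)=-1$ for exactly $q/2$ characters; equivalently,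
\begin{equation}\label{eq:orth}
\sum_{g\in\Lambda}\chi(g)\psi(g)=q\,\delta_{\chi\psi},\qquad\sum_\chi\chi(g)=q\,\delta_{g1}.
\end{equation}
The direct sum of the $q-1$ nontrivial characters is a representation with $\rho(\varphi(g),I)=\frac{q}{2(q-1)}>\frac12$ for all $g\ne1$. The proof below shows that this value cannot be exceeded, even approximately, and it tends to $\frac12$ as $r\to\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:optimal}(b)]
Every finite subset of $G$ lies in a finite subgroup, so $G$ is $\mathbb K$-linear sofic by Example~\ref{ex:finite}. Let $c>\frac12$. We find a finite $F\subseteq G$ and $\varepsilon>0$ such that no $(F,\varepsilon)$-representation $\varphi\colon G\to\mathrm{GL}_n(\mathbb K)$ has $\rho(\varphi(g),I)\ge c-\varepsilon$ for all $g\in F\setminus\{1\}$.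

\emph{Characteristic $2$.} Let $F=\{1,g\}$ with $g\ne1$, and $A=\varphi(g)$. By Lemma~\ref{lem:almost}(iv), $(A-1)^2=A^2-1$ has rank at most $3\varepsilon n$. For an $n\times n$ matrix $Y$ we have $\dim\ker Y^2\le2\dim\ker Y$, that is, $\operatorname{rank}Y^2\ge2\operatorname{rank}Y-n$. So $\rho(A,I)\le\frac12+\frac32\varepsilon$, which is less than $c-\varepsilon$ for small $\varepsilon$.

\emph{Characteristic $\neq2$.} Let $F=\Lambda\cong(\mathbb Z/2)^r$ be a subgroup of $G$, $q=2^r$, and let $\varphi$ be a $(\Lambda,\varepsilon)$-representation. For a representation, the matrices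
\[
E_\chi=\frac1q\sum_{g\in\Lambda}\chi(g)\varphi(g)
\]
are the projections onto the joint eigenspaces. We show that they remain almost orthogonal idempotents. Substituting $f=gh$, so $h=gf$, and using \eqref{eq:orth},
\[
\frac1{q^2}\sum_{g,h}\chi(g)\psi(h)\varphi(gh)=\frac1{q^2}\sum_{g}\chi(g)\psi(g)\sum_f\psi(f)\varphi(f)=\delta_{\chi\psi}E_\psi .
\]
Therefore $E_\chi E_\psi-\delta_{\chi\psi}E_\psi$ is a linear combination of the $q^2$ matrices $\varphi(g)\varphi(h)-\varphi(gh)$ and has rank at most $q^2\varepsilon n$. Let $\Delta$ be the block diagonal $qn\times qn$ matrix with blocks $E_\chi$, and let $\Delta'$ be the product of the $qn\times n$ block column $(E_\chi)_\chi$ with the $n\times qn$ block row $(E_\psi)_\psi$. Then $\operatorname{rank}\Delta'\le n$, and each of the $q^2$ blocks of $\Delta'-\Delta$ has rank at most $q^2\varepsilon n$. Hence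
\[
\sum_\chi\operatorname{rank}E_\chi=\operatorname{rank}\Delta\le(1+q^4\varepsilon)n .
\]
For $g\in\Lambda$, again by \eqref{eq:orth},
\[
2\sum_{\chi(g)=-1}E_\chi=\sum_\chi(1-\chi(g))E_\chi=\frac1q\sum_h\varphi(h)\sum_\chi\bigl(\chi(h)-\chi(gh)\bigr)=\varphi(1)-\varphi(g).
\]
With Lemma~\ref{lem:almost}(ii) this gives $\rho(\varphi(g),I)\le\varepsilon+\frac1n\sum_{\chi(g)=-1}\operatorname{rank}E_\chi$. Suppose that $\rho(\varphi(g),I)\ge c-\varepsilon$ for all $g\in\Lambda\setminus\{1\}$. Summing over these $g$, each nontrivial character occurs $q/2$ times and the trivial one never, so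
\[
(q-1)(c-2\varepsilon)\le\frac q2\cdot\frac1n\sum_{\chi}\operatorname{rank}E_\chi\le\frac q2\,(1+q^4\varepsilon).
\]
Choose $r$ with $\frac{q}{2(q-1)}<c$. Then $(q-1)c>\frac q2$, and the inequality fails for all sufficiently small $\varepsilon$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{AB} Vadim Alekseev and Henry Bradford, \emph{Sofic actions, halo products, and metric approximations of groups}, arXiv:2601.18742 (2026).
\end{thebibliography}
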